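# Isomorphic zero-dimensional extensions and the small boundary property

## 1. Extensions that are one-to-one over almost every point

Throughout, a *topological dynamical system* $(X,T)$ is a nonempty compact metric space $X$ with a homeomorphism $T:X\to X$. We write $C(X)$ for the real continuous functions on $X$, with sup norm $\|\cdot\|$ or $\|\cdot\|_\infty$. We write $P(X)$ for the Borel probability measures with the weak* topology ($\mu_k\to\mu$ means $\int f\,d\mu_k\to\int f\,d\mu$ for every $f\in C(X)$), and $M_T(X)\subset P(X)$ for the $T$-invariant ones. Recall that $P(X)$ is compact and metrizable, and that $M_T(X)$ is convex, compact, and nonempty (Krylov–Bogolyubov).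

**Definition (zero-dimensional).** A compact metric space $Y$ is zero-dimensional if its clopen sets form a basis. The Cantor set is an example; so is the one-point compactification $\mathbb Z\cup\{\infty\}$. Since finite unions of clopen sets are clopen, in such a $Y$ one can put a clopen set between a compact set and any open set containing it.

**Definition (isomorphic zero-dimensional extension).** A topological extension $\pi:(Y,S)\to(X,T)$ is a continuous surjection $\pi:Y\to X$ with $\pi\circ S=T\circ\pi$, where $(Y,S)$ is again a system. It is *isomorphic* if every $\mu\in M_T(X)$ has exactly one preimage $\nu\in M_S(Y)$, that is, $\pi_*\nu=\mu$, and $\pi$ is a measure-theoretic isomorphism between $(Y,\nu,S)$ and $(X,\mu,T)$: there are Borel sets $Y'\subset Y$, $X'\subset X$ of full measure such that $\pi:Y'\to X'$ is a Borel bijection with Borel inverse. It is an isomorphic *zero-dimensional* extension if moreover $Y$ is zero-dimensional.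

**Definition (small boundary property).** $(X,T)$ has the small boundary property (SBP) if $X$ has a basis of open sets $U$ with $\mu(\partial U)=0$ for every $\mu\in M_T(X)$.

Two examples of the last notion. An irrational rotation of the circle has SBP: Lebesgue measure is the only invariant measure, and the boundary of an open arc has at most two points. The identity map on $[0,1]$ does not have SBP: every $\delta_x$ is invariant, so an open set whose boundary is null for all invariant measures has empty boundary and is clopen, and $[0,1]$ has no clopen sets besides $\emptyset$ and itself.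

The problem comes from David Burguet and Tomasz Downarowicz, "Uniform generators, symbolic extensions with an embedding, and structure of periodic orbits", arXiv:1705.08829 (2017). There it is known that systems with SBP admit isomorphic zero-dimensional extensions, and the question is whether the two conditions are equivalent. In plain words: if all the measure theory of $X$ can be seen on a totally disconnected space, must $X$ itself have arbitrarily small open sets whose boundaries no invariant measure charges?

One case can be done on the spot. Call an extension $\pi:Y\to X$ *strongly isomorphic* if $\mu(\{x:|\pi^{-1}(x)|=1\})=1$ for every $\mu\in M_T(X)$. (We shall check in Section 6 that this set is Borel and that strongly isomorphic extensions are isomorphic.)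

Here is an example. Let $X=[0,1]$ and $T(x)=x^2$. The intervals $T^n((1/4,1/2])$, $n\in\mathbb Z$, are disjoint with union $(0,1)$ and have equal measure for an invariant measure, so that measure is $0$. Hence $M_T(X)$ consists of the mixtures of $\delta_0$ and $\delta_1$. Let $\varphi:C\to[1/4,1/2]$ be a continuous surjection from a Cantor set. Let $Y=(C\times\mathbb Z)\cup\{0,1\}$, with the topology in which $(c,n)$ tends to the point $0$ as $n\to+\infty$ and to the point $1$ as $n\to-\infty$. Put $S(c,n)=(c,n+1)$, let $S$ fix $0$ and $1$, and put $\pi(c,n)=T^n\varphi(c)$, $\pi(0)=0$, $\pi(1)=1$. Since $T^n\to0$ and $T^{-n}\to1$ uniformly on $[1/4,1/2]$ as $n\to+\infty$, $\pi$ is continuous. It is a zero-dimensional extension, and the fibers over $0$ and $1$ are single points, so it is strongly isomorphic.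

**Proposition 0 (the special case).** If $(X,T)$ has a strongly isomorphic zero-dimensional extension, then it has SBP.

*Proof.* We push clopen sets of $Y$ down to $X$. For a clopen $A\subset Y$ put
$$U_A=\{x:\pi^{-1}(x)\subset A\}=X\setminus\pi(Y\setminus A),\qquad V_A=\{x:\pi^{-1}(x)\subset Y\setminus A\}=X\setminus\pi(A).$$
Both sets are open, because $\pi$ maps compact sets to compact sets, and they are disjoint, because $\pi$ is onto. Therefore $\partial U_A\subset X\setminus(U_A\cup V_A)$. A point outside $U_A\cup V_A$ has fiber points both in $A$ and outside $A$, so its fiber is not a single point. Hence $\mu(\partial U_A)=0$ for all $\mu\in M_T(X)$.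

The sets $U_A$ form a basis. Indeed, let $x\in O$ with $O$ open. Then $\pi^{-1}(x)$ is compact and contained in the open set $\pi^{-1}(O)$, so there is a clopen $A$ with $\pi^{-1}(x)\subset A\subset\pi^{-1}(O)$. Then $x\in U_A$, and each $x'\in U_A$ has a nonempty fiber inside $\pi^{-1}(O)$, so $x'\in O$. $\square$

What changes if $\pi$ is only isomorphic?

## 2. Large fibers, and approximation for one measure at a time

An isomorphic extension may have no one-point fibers at all. Let $Y=\mathbb Z\cup\{\infty\}$, $S(n)=n+1$, $S(\infty)=\infty$, and let $X$ be a single point. The integers have equal mass under an invariant probability measure, so that mass is $0$, and $M_S(Y)=\{\delta_\infty\}$. With $Y'=\{\infty\}$ we see that $Y\to X$ is an isomorphic zero-dimensional extension, and its one fiber is infinite. For $A=\{0\}$ the proof of Proposition 0 breaks exactly at the measure estimate: $U_A=V_A=\emptyset$, and the set outside $U_A\cup V_A$ has measure $1$. The fiber is split by $A$, but the invariant measure does not notice the split: $1_A=0$ almost everywhere for $\delta_\infty$. So the image of a clopen set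 in $X$ has to be formed modulo null sets, and the trouble is that there are many invariant measures with many different null sets.

It is encouraging to test the claim on the system without SBP that we know. Suppose $\pi:(Y,S)\to([0,1],\mathrm{id})$ is an isomorphic extension. Fix $x$ and let $\nu$ be the unique invariant preimage of $\delta_x$. With $Y',X'$ as in the definition, $x\in X'$, the set $Y'\cap\pi^{-1}(x)$ is a single point $y$, and it has $\nu$-measure $1$. So $\nu=\delta_y$, and invariance gives $Sy=y$. A second fixed point $y'$ in the fiber would give a second invariant preimage $\delta_{y'}$. Hence $\pi$ maps the closed set of fixed points of $S$ bijectively and continuously onto $[0,1]$, so this set is homeomorphic to $[0,1]$ and $Y$ is not zero-dimensional. The answer "equivalent" survives this test.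

Now the general situation. Let $\pi:Y\to X$ be an isomorphic extension, $\nu\in M_S(Y)$, $\mu=\pi_*\nu$. Then $\mu\in M_T(X)$, and $\nu$ is its unique invariant preimage, so $\pi$ is an isomorphism between $\nu$ and $\mu$. Let $f\in C(Y)$. Put $f'=f\circ(\pi|_{Y'})^{-1}$ on $X'$ and $f'=0$ elsewhere. This is a bounded Borel function on $X$ with $f=f'\circ\pi$ $\nu$-almost everywhere. Since $C(X)$ is dense in $L^2(\mu)$, for every $\varepsilon>0$ there is $g\in C(X)$ with
$$\int|f-g\circ\pi|^2\,d\nu=\int|f'-g|^2\,d\mu<\varepsilon. \tag{1}$$
In particular, the indicator of a clopen set of $Y$ is approximated by a continuous function on $X$, in $L^2(\nu)$, for each $\nu$ *separately*.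

To build open sets in $X$ that suit all measures we want one $g$ for all $\nu$. The first thing to try is compactness. The integrand in (1) is continuous on $Y$, so the inequality persists for all $\nu'$ near $\nu$. By compactness of $M_S(Y)$ there are $g_1,\dots,g_n\in C(X)$ such that every $\nu$ satisfies (1) with some $g_i$. Here the argument stops: the right index $i$ depends on $\nu$, while a function on $X$ does not know which measure is looking at it. Gluing the $g_i$ by a partition of unity on $M_S(Y)$ gives a family $(g_\nu)$, not a function on $X$.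

Compactness alone cannot suffice. Let $\pi:\{0,1\}^{\mathbb N}\to[0,1]$ be the binary expansion map $\pi(y)=\sum_i y_i2^{-i}$, and let $K=\{\delta_y\}$ be the compact set of Dirac measures on $\{0,1\}^{\mathbb N}$. For each single $\delta_y$, any $f$ is approximated exactly by a constant. But let $f(y)=y_1$. The points $0111\dots$ and $1000\dots$ both lie over $1/2$, so a single $g$ good for all of $K$ would have $|0-g(1/2)|^2<\varepsilon$ and $|1-g(1/2)|^2<\varepsilon$, which is impossible for $\varepsilon\le1/4$. What is wrong with this $K$ is that it is not convex: the mixture of the two Dirac measures is missing, and it is exactly the measure that defeats every $g$. This tells us what to prove: if no single $g$ works on $K$, then some *mixture* of measures from $K$ defeats every $g$; and when $K$ is convex and compact, the mixture lies in $K$.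

## 3. A single function for all measures in a compact convex set

**Lemma 1 (uniform $L^2$ density).** Let $\pi:Y\to X$ be a continuous map of compact metric spaces and $K\subset P(Y)$ a nonempty, convex, weak* compact set. Suppose that for every $\nu\in K$, $f\in C(Y)$ and $\varepsilon>0$ there is $g\in C(X)$ with $\int|f-g\circ\pi|^2d\nu<\varepsilon$. Then for every $f\in C(Y)$ and $\varepsilon>0$ there is a single $g\in C(X)$ with
$$\int|f-g\circ\pi|^2\,d\nu<\varepsilon\qquad\text{for all }\nu\in K.$$

*Proof.* Fix $f$ and $\varepsilon$, and put $F(\nu,g)=\int|f-g\circ\pi|^2d\nu$ for $\nu\in K$, $g\in C(X)$. For fixed $g$ it is continuous in $\nu$, since the integrand is in $C(Y)$. For fixed $\nu$ it is convex in $g$, since $t\mapsto|a-t|^2$ is convex.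

**Step 1: turn the statement into membership in a convex open set.** Let
$$Q=\{u\in C(K):\ \exists g\in C(X)\ \forall\nu\in K\quad u(\nu)>F(\nu,g)\}.$$
The conclusion of the lemma says precisely that the constant function $\varepsilon$ belongs to $Q$. The set $Q$ is nonempty, as it contains $F(\cdot,0)+1$. It is open: if $u>F(\cdot,g)$ on the compact set $K$, then $\min_K(u-F(\cdot,g))>0$, and every $u'$ closer to $u$ than this minimum also satisfies $u'>F(\cdot,g)$. It is convex: if $u_i>F(\cdot,g_i)$ for $i=1,2$ and $0\le t\le1$, then
$$tu_1+(1-t)u_2>tF(\cdot,g_1)+(1-t)F(\cdot,g_2)\ge F(\cdot,tg_1+(1-t)g_2).$$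

**Step 2: if $\varepsilon\notin Q$, produce a weight on $K$.** Suppose $\varepsilon\notin Q$. By Hahn–Banach (separating a point from a nonempty open convex set) there is $0\ne\Lambda\in C(K)^*$ with $\Lambda(u)>\Lambda(\varepsilon)$ for all $u\in Q$. We claim $\Lambda$ is positive. If $u\in Q$ and $0\le w\in C(K)$, then $u+tw\in Q$ for all $t>0$, with the same $g$. So $\Lambda(u)+t\Lambda(w)>\Lambda(\varepsilon)$ for all $t>0$, which forces $\Lambda(w)\ge0$. A nonzero positive functional has $\Lambda(1)>0$. After dividing by $\Lambda(1)$, the Riesz theorem gives a Borel probability measure $m$ on $K$ with $\Lambda(u)=\int_Ku\,dm$.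

**Step 3: the mixture lies in $K$.** The functional $h\mapsto\int_K\int h\,d\nu\,dm(\nu)$ on $C(Y)$ is positive and takes the value $1$ at $h=1$. By Riesz it is integration against some $\nu_0\in P(Y)$:
$$\int h\,d\nu_0=\int_K\int h\,d\nu\,dm(\nu),\qquad h\in C(Y). \tag{2}$$
Suppose $\nu_0\notin K$. The weak*-continuous functionals on $C(Y)^*$ are the maps $\nu\mapsto\int h\,d\nu$, so Hahn–Banach, applied to the point $\nu_0$ and the compact convex set $K$, gives $h\in C(Y)$ with $\int h\,d\nu_0>\max_{\nu\in K}\int h\,d\nu$. This contradicts (2), whose right side is at most that maximum. So $\nu_0\in K$.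

**Step 4: the mixture defeats every $g$.** Let $g\in C(X)$ and $\delta>0$. Then $F(\cdot,g)+\delta\in Q$. Using (2) with $h=|f-g\circ\pi|^2$,
$$F(\nu_0,g)+\delta=\int_K\bigl(F(\nu,g)+\delta\bigr)\,dm(\nu)=\Lambda(F(\cdot,g)+\delta)>\Lambda(\varepsilon)=\varepsilon .$$
Letting $\delta\to0$, $F(\nu_0,g)\ge\varepsilon$ for every $g\in C(X)$. This contradicts the hypothesis of the lemma at the measure $\nu_0\in K$. $\square$

## 4. From small zero sets to null boundaries

Suppose $g\in C(X)$ satisfies $\int|1_A-g\circ\pi|^2d\nu<\varepsilon$ for all $\nu\in M_S(Y)$, with $A$ clopen. The open set $\{g>1/2\}$ has boundary inside $\{g=1/2\}$. Where $g\circ\pi=1/2$ we have $|1_A-g\circ\pi|=1/2$, so by Chebyshev this boundary has measure less than $4\varepsilon$ for all invariant measures of $X$ at once. That is uniformly small, but SBP asks for $0$. For a single measure one would now move the level: the sets $\{g=t\}$ are disjoint for different $t$, so all but countably many are null. The same works for countably many measures, but with uncountably many measures the exceptional levels may fill the line, as they do for the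 identity on $[0,1]$ with $g(x)=x$. Instead of moving the level, we perturb $g$ countably many times, by Baire's theorem in $C(X)$. There is one more mismatch: Baire needs density in the *sup* norm, while Lemma 1 provides *$L^2$* closeness. A truncation repairs this.

We use two textbook facts: if $\mu_k\to\mu$ weak* and $C$ is closed, then $\mu(C)\ge\limsup_k\mu_k(C)$; and in a complete metric space a countable intersection of dense open sets is dense.

**Lemma 2.** Let $X$ be compact metric and $K\subset P(X)$ weak* compact. Consider:

* (a) $X$ has a basis of open sets $U$ with $\mu(\partial U)=0$ for all $\mu\in K$;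
* (b) for every $f\in C(X)$, $\eta>0$ there is $g\in C(X)$ with $\int|f-g|^2d\mu<\eta$ and $\mu(\{g=0\})<\eta$ for all $\mu\in K$;
* (c) $\{g\in C(X):\mu(\{g=0\})=0\ \forall\mu\in K\}$ is dense in $C(X)$ in the sup norm.

Then (b) $\Rightarrow$ (c) $\Rightarrow$ (a).

*Proof.* **Step 1: room around the zero set.** We show:
$$\text{if }g\in C(X)\text{ and }\mu(\{g=0\})<\beta\ \ \forall\mu\in K,\text{ then }\exists\,\delta>0:\ \mu(\{|g|\le\delta\})<\beta\ \ \forall\mu\in K. \tag{3}$$
Otherwise there are $\mu_k\in K$ with $\mu_k(\{|g|\le1/k\})\ge\beta$, $k=1,2,\dots$. Pass to a subsequence with $\mu_k\to\mu\in K$. Fix $j$. The set $\{|g|\le1/j\}$ is closed, and for $k\ge j$ it contains $\{|g|\le1/k\}$, so $\mu(\{|g|\le1/j\})\ge\limsup_k\mu_k(\{|g|\le1/j\})\ge\beta$. These sets decrease to $\{g=0\}$ as $j\to\infty$, so $\mu(\{g=0\})\ge\beta$, a contradiction.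

**Step 2: (b) $\Rightarrow$ (c), by Baire.** Let
$$G_n=\{g\in C(X):\ \mu(\{g=0\})<1/n\ \ \forall\mu\in K\}.$$
The set in (c) is $\bigcap_nG_n$, so it suffices to see that each $G_n$ is open and dense.

*Open.* Let $g\in G_n$ and take $\delta$ from (3) with $\beta=1/n$. If $\|g'-g\|<\delta$, then $g'(x)=0$ implies $|g(x)|<\delta$. So $\{g'=0\}\subset\{|g|\le\delta\}$, and $g'\in G_n$.

*Dense.* Let $f\in C(X)$ and $\varepsilon>0$. Choose $\eta>0$ with $\eta+\eta/\varepsilon^2<1/n$ and take $g_0$ from (b) for $f$ and $\eta$. It need not be uniformly close to $f$, so truncate it: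
$$g_1=\max\bigl(f-\varepsilon,\min(f+\varepsilon,g_0)\bigr).$$
Then $g_1\in C(X)$, $\|g_1-f\|\le\varepsilon$, and $g_1=g_0$ wherever $|g_0-f|\le\varepsilon$. Truncation may create new zeros, but only where it acts:
$$\{g_1=0\}\subset\{g_0=0\}\cup\{|g_0-f|>\varepsilon\}.$$
By Chebyshev, $\mu(\{g_1=0\})<\eta+\eta/\varepsilon^2<1/n$ for all $\mu\in K$. So $g_1\in G_n$, within $\varepsilon$ of $f$.

**Step 3: (c) $\Rightarrow$ (a), by sublevel sets of a cone.** Let $x\in U$ with $U$ open, and choose $r>0$ with $B(x,r)\subset U$. Put $f(z)=1-2\min(1,d(z,x)/r)$. Then $f\in C(X)$, $f(x)=1$, and $f=-1$ off $B(x,r)$. Take $g$ from the dense set in (c) with $\|g-f\|<1$, and let $V=\{g>0\}$. This set is open, $g(x)>0$, and $g<0$ off $B(x,r)$, so $x\in V\subset U$. Since $\overline V\subset\{g\ge0\}$ and $V$ is open, $\partial V=\overline V\setminus V\subset\{g=0\}$, which is $\mu$-null for all $\mu\in K$. Such sets $V$ form the basis required in (a). $\square$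

## 5. Isomorphic zero-dimensional extensions force small boundaries

**Theorem A.** If $(X,T)$ admits an isomorphic zero-dimensional extension, then $(X,T)$ has the small boundary property.

With the implication recalled in Section 1, the two conditions are therefore equivalent.

*Proof.* Let $\pi:(Y,S)\to(X,T)$ be an isomorphic zero-dimensional extension.

**Step 1: Lemma 1 applies to $K=M_S(Y)$.** This set is nonempty, convex and weak* compact, and the hypothesis of Lemma 1 is (1), proved in Section 2.

**Step 2: a step function without zeros on $Y$.** We verify (b) of Lemma 2 for $K=M_T(X)$. Let $f\in C(X)$ and $\eta>0$. Cover $Y$ by finitely many clopen sets on each of which $f\circ\pi$ oscillates by less than $\sqrt\eta/4$. Removing from each the earlier ones and discarding empty sets, we get a clopen partition $A_1,\dots,A_m$ of $Y$ into nonempty sets with the same property. Let $c_j$ be a value of $f\circ\pi$ on $A_j$ if that value is not $0$, and $c_j=\sqrt\eta/8$ otherwise. Then $c_j\ne0$ and the function $s=\sum_jc_j1_{A_j}$ satisfies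
$$s\in C(Y),\qquad\|s-f\circ\pi\|_\infty<\sqrt\eta/2,\qquad|s|\ge c:=\min_j|c_j|>0 .$$
This is where zero-dimensionality enters: a continuous function on $Y$ can be moved slightly so that it has no zeros at all.

**Step 3: bring it down to $X$.** By Lemma 1 there is $g\in C(X)$ with
$$\int|s-g\circ\pi|^2d\nu<\min(\eta/4,\ \eta c^2)\qquad\text{for all }\nu\in M_S(Y). \tag{4}$$
Let $\mu\in M_T(X)$ and let $\nu$ be its invariant preimage. Then
$$\|f-g\|_{L^2(\mu)}=\|f\circ\pi-g\circ\pi\|_{L^2(\nu)}\le\|f\circ\pi-s\|_{L^2(\nu)}+\|s-g\circ\pi\|_{L^2(\nu)}<\sqrt\eta/2+\sqrt\eta/2=\sqrt\eta .$$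
Where $g\circ\pi=0$ we have $|s-g\circ\pi|=|s|\ge c$, so by Chebyshev and (4)
$$\mu(\{g=0\})=\nu(\{g\circ\pi=0\})\le\nu(\{|s-g\circ\pi|\ge c\})\le c^{-2}\int|s-g\circ\pi|^2d\nu<\eta .$$
So (b) holds. By Lemma 2, (a) holds with $K=M_T(X)$, and this is SBP. $\square$

## 6. Countable groups: six equivalent conditions

Let $G$ be a countable group, not necessarily amenable, acting by homeomorphisms on compact metric spaces, and let $M_G(X)$ be the set of $G$-invariant Borel probability measures on $X$. It is convex and weak* compact but may be empty. For example, let two homeomorphisms of the circle $[0,1]/(0\sim1)$ generate $G$: an irrational rotation, whose only invariant measure is Lebesgue measure, and $x\mapsto x^2$, which does not preserve it. If $M_G(X)=\emptyset$, the measure conditions are vacuous. SBP, isomorphic extensions and strongly isomorphic extensions are defined as in Section 1, with $M_G$ in place of $M_T$ and equivariant $\pi$.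

**Theorem B.** For a $G$-system $X$ the following are equivalent:

1. $X$ has the SBP;
2. $X$ has a strongly isomorphic zero-dimensional extension;
3. $X$ has an isomorphic zero-dimensional extension;
4. some isomorphic extension $Y$ of $X$ (of any dimension) has the SBP;
5. every isomorphic extension of $X$ has the SBP;
6. for all $f\in C(X)$, $\eta>0$ there is $g\in C(X)$ with $\int|f-g|^2d\mu<\eta$ and $\mu(\{g=0\})<\eta$ for all $\mu\in M_G(X)$.

In particular, SBP passes both up and down along isomorphic extensions.

The proof runs $1\Rightarrow2\Rightarrow3\Rightarrow4\Rightarrow1$, together with $1\Leftrightarrow6$ and $1\Leftrightarrow5$. Conditions (a), (b), (c) below are those of Lemma 2 with $K$ the set of all invariant measures of the space in question.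

*Proof.* **Step 0: the case $M_G(X)=\emptyset$.** The image of an invariant measure of an extension is invariant, so $M_G(Y)=\emptyset$ for every extension $Y$. Then 1, 4, 5, 6 hold trivially (for 4 take the identity extension), and any zero-dimensional extension witnesses 2 and 3. The construction in Step 2 below provides one, starting from any countable basis. From now on $M_G(X)\neq\emptyset$. If $\pi:Y\to X$ is an isomorphic extension, then $\pi_*M_G(Y)=M_G(X)$, so $M_G(Y)$ is nonempty. Each $\nu\in M_G(Y)$ is the unique invariant preimage of $\pi_*\nu$, so (1) holds as in Section 2 and Lemma 1 applies to $K=M_G(Y)$.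

**Step 1: (a) $\Rightarrow$ (b) in Lemma 2; hence $1\Leftrightarrow6$.** This closes the circle in Lemma 2: (a), (b), (c) are equivalent for every weak* compact $K\subset P(X)$. If $K=\emptyset$, there is nothing to prove. Assume (a) and $K\ne\emptyset$, and let $f\in C(X)$, $\eta>0$. By compactness, cover $X$ by finitely many open sets with $K$-null boundaries on each of which $f$ oscillates by less than $\sqrt\eta/4$. Removing from each the earlier ones and discarding empty sets, we get a finite partition of $X$ into nonempty sets $D_j$. The boundary of a Boolean combination is contained in the union of the boundaries, so each $\partial D_j$ is $K$-null. As in Section 5, choose $c_j\ne0$ so that $s=\sum_jc_j1_{D_j}$ satisfies $\|s-f\|_\infty<\sqrt\eta/2$. Let $N=\bigcup_j\partial D_j$, a closed $K$-null set. A point outside $N$ lies in the interior of its $D_j$, so $s$ is locally constant on $X\setminus N$.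

If $N=\emptyset$, then $s$ is continuous and has no zeros, and $g=s$ satisfies (b). Otherwise let $N_r=\{x:d(x,N)\le r\}$. Since $\mu(N)=0$ for all $\mu\in K$, (3) applied to the function $d(\cdot,N)$ gives, for every $\beta>0$, some $r>0$ with $\mu(N_r)<\beta$ for all $\mu\in K$. Choose $r$ in this way for
$$\beta=\min\left(1,\ \eta,\ \frac{\eta}{2(\|f\|_\infty+\|s\|_\infty)^2}\right).$$
The set $\{d(\cdot,N)\ge r\}$ is closed, nonempty (as $\mu(N_r)<1$), and $s$ is continuous on it. By Tietze there is $g\in C(X)$ equal to $s$ there, with $\|g\|_\infty\le\|s\|_\infty$. As $s$ has no zeros, $\{g=0\}\subset N_r$, so $\mu(\{g=0\})<\eta$. Moreover, for all $\mu\in K$,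
$$\int|f-g|^2d\mu\le\frac\eta4+(\|f\|_\infty+\|s\|_\infty)^2\mu(N_r)\le\frac\eta4+\frac\eta2<\eta .$$
This is (b). For $K=M_G(X)$, condition 1 is (a) and condition 6 is (b).

**Step 2: $1\Rightarrow2$, by coding with a null-boundary basis.** First, the basis given by SBP contains a countable basis: let $\{W_i\}$ be any countable basis and, for each pair $(i,j)$ for which the SBP basis has a member $U$ with $W_i\subset U\subset W_j$, choose one such $U$. The chosen sets form a countable basis, since for $x\in W_j$ there is a member $U$ with $x\in U\subset W_j$ and then some $W_i$ with $x\in W_i\subset U$. Call it $\{U_n\}_{n\in\mathbb N}$. Let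
$$B=\bigcup_{g\in G,\,n}g^{-1}\partial U_n,\qquad X_0=X\setminus B .$$
Boundaries of open sets are closed and nowhere dense, and $B$ is a countable union of homeomorphic images of such sets, so $X_0$ is a dense $G_\delta$ by Baire. It is $G$-invariant, since $hg^{-1}\partial U_n=(gh^{-1})^{-1}\partial U_n$. For $\mu\in M_G(X)$ we have $\mu(g^{-1}\partial U_n)=\mu(\partial U_n)=0$, so $\mu(X_0)=1$. Define
$$\kappa:X_0\to X\times\{0,1\}^{G\times\mathbb N},\qquad\kappa(x)=\bigl(x,(1_{U_n}(gx))_{g,n}\bigr),\qquad Y=\overline{\kappa(X_0)} .$$

*Action.* Let $h\in G$ act by the homeomorphism $h(x,\omega)=(hx,(\omega_{gh,n})_{g,n})$. If $\omega'=k\omega$, then $(h\omega')_{g,n}=\omega'_{gh,n}=\omega_{ghk,n}$, which is $((hk)\omega)_{g,n}$, so this is an action. Also $\kappa(hx)=(hx,(1_{U_n}(ghx))_{g,n})=h\kappa(x)$. Hence $\kappa(X_0)$, and so its closure $Y$, is $G$-invariant. Let $\pi:Y\to X$ be the first coordinate. It is continuous and equivariant, and its image is compact and contains the dense set $X_0$, so $\pi$ is onto.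

*$Y$ is zero-dimensional.* We show that $(x,\omega)\mapsto\omega$ is injective on $Y$. Suppose $(x,\omega),(x',\omega)\in Y$ with $x\ne x'$. Choose $n$ with $x\in U_n$ and $x'\notin\overline{U_n}$. If $\kappa(x_k)\to(x,\omega)$, then $x_k\in U_n$ eventually, so $\omega_{e,n}=1$. If $\kappa(x_k')\to(x',\omega)$, then eventually $x_k'\notin U_n$, so $\omega_{e,n}=0$, a contradiction. Thus $Y$ is homeomorphic to a compact subset of $\{0,1\}^{G\times\mathbb N}$ and is zero-dimensional.

*Fibers over $X_0$.* Let $x\in X_0$ and $(x,\omega)\in Y$, say $\kappa(x_k)\to(x,\omega)$. For each $g,n$ we have $gx\notin\partial U_n$, so $1_{U_n}(g\,\cdot)$ is continuous at $x$ and $\omega_{g,n}=1_{U_n}(gx)$. Hence $\pi^{-1}(x)=\{\kappa(x)\}$. As $\mu(X_0)=1$ for all $\mu\in M_G(X)$, the extension is strongly isomorphic.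

**Step 3: $2\Rightarrow3$, one-point fibers give isomorphism.** Let $X_0=\{x:|\pi^{-1}(x)|=1\}$. For each $k$ the set $\{x:\operatorname{diam}\pi^{-1}(x)<1/k\}$ is open: if $x_j\to x$ and the fibers over $x_j$ contain pairs at distance at least $1/k$, then limits of a subsequence of these pairs lie in $\pi^{-1}(x)$ and have distance at least $1/k$. So $X_0$ is a $G_\delta$. It is invariant, since $\pi^{-1}(gx)=g\pi^{-1}(x)$. Let $\kappa:X_0\to Y$ be the inverse of $\pi$ over $X_0$. It is equivariant. It is continuous, because if $x_j\to x$ in $X_0$, every limit point of $\kappa(x_j)$ lies in $\pi^{-1}(x)=\{\kappa(x)\}$.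

Let $\mu\in M_G(X)$. Then $\mu(X_0)=1$, and $\kappa_*\mu$ is an invariant preimage of $\mu$. If $\nu$ is any preimage, then $\nu(\pi^{-1}X_0)=\mu(X_0)=1$, and on $\pi^{-1}X_0$ we have $y=\kappa(\pi(y))$. So for Borel $A\subset Y$,
$$\nu(A)=\nu(\{y\in\pi^{-1}X_0:\kappa(\pi(y))\in A\})=\mu(\{x\in X_0:\kappa(x)\in A\})=\kappa_*\mu(A).$$
So the preimage is unique, and $Y'=\pi^{-1}X_0$, $X'=X_0$ show that $\pi$ is an isomorphism.

**Step 4: $3\Rightarrow4$.** Clopen sets have empty boundary, so a zero-dimensional $Y$ has SBP.

**Step 5: $4\Rightarrow1$, descent.** This repeats Section 5, with a function on $Y$ whose zero set is null instead of empty. Let $\pi:Y\to X$ be an isomorphic extension with SBP, $f\in C(X)$, $\eta>0$. By Step 1 and Lemma 2, (c) holds for $Y$. So there is $s\in C(Y)$ with $\|s-f\circ\pi\|_\infty<\sqrt\eta/2$ and $\nu(\{s=0\})=0$ for all $\nu\in M_G(Y)$. By (3) on $Y$ there is $c>0$ with $\nu(\{|s|\le c\})<\eta/2$ for all $\nu\in M_G(Y)$. By Lemma 1 there is $g\in C(X)$ with $\int|s-g\circ\pi|^2d\nu<\min(\eta/4,\eta c^2/2)$ for all $\nu\in M_G(Y)$. Let $\mu\in M_G(X)$ with invariant preimage $\nu$.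 As in Section 5, $\|f-g\|_{L^2(\mu)}<\sqrt\eta$, that is, $\int|f-g|^2d\mu<\eta$. If $g(\pi(y))=0$ and $|s(y)|>c$, then $|s(y)-g(\pi(y))|>c$, so
$$\{g\circ\pi=0\}\subset\{|s|\le c\}\cup\{|s-g\circ\pi|>c\},$$
and by Chebyshev $\mu(\{g=0\})<\eta/2+\eta/2=\eta$. So (b) holds for $X$, and Lemma 2 gives SBP.

**Step 6: $1\Rightarrow5$, ascent.** Let $\pi:Y\to X$ be an isomorphic extension, $f\in C(Y)$, $\eta>0$. By Lemma 1 there is $g\in C(X)$ with $\int|f-g\circ\pi|^2d\nu<\eta/4$ for all $\nu\in M_G(Y)$. By 1, Step 1 and Lemma 2, (c) holds for $X$, so there is $g'\in C(X)$ with $\|g'-g\|_\infty<\sqrt\eta/2$ and $\mu(\{g'=0\})=0$ for all $\mu\in M_G(X)$. For $\nu\in M_G(Y)$,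
$$\|f-g'\circ\pi\|_{L^2(\nu)}<\sqrt\eta/2+\sqrt\eta/2=\sqrt\eta,\qquad\nu(\{g'\circ\pi=0\})=(\pi_*\nu)(\{g'=0\})=0 .$$
So $g'\circ\pi$ verifies (b) for $Y$ and $f$, and $Y$ has SBP by Lemma 2.

**Step 7: $5\Rightarrow1$.** The identity is an isomorphic extension of $X$. $\square$

## 7. For $\mathbb Z$-actions, ergodic measures suffice

Lemma 1 needs information at every measure of a convex set, while in practice one may only know the ergodic measures. For a single homeomorphism that is enough, provided uniqueness of preimages is known at ergodic measures. Write $E(X)\subset M_T(X)$ and $E(Y)\subset M_S(Y)$ for the ergodic measures. We recall the facts used.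

* The ergodic measures are the extreme points of $M_T(X)$, and they form a Borel set.
* Ergodic decomposition: each $\mu\in M_T(X)$ has a unique Borel probability measure $P$ on $E(X)$ with $\int f\,d\mu=\int\int f\,d\lambda\,dP(\lambda)$ for $f\in C(X)$; the formula then holds for all nonnegative Borel $f$. Conversely, each $P$ defines in this way a measure $\int\lambda\,dP(\lambda)\in M_T(X)$.
* Lusin–Souslin: an injective Borel map from a Borel subset of a Polish space to a Polish space maps Borel sets to Borel sets, so its inverse is Borel.

**Proposition C.** Let $\pi:(Y,S)\to(X,T)$ be an extension such that every ergodic $\mu\in M_T(X)$ has exactly one preimage in $M_S(Y)$ and $\pi$ is an isomorphism between the two. Then $\pi$ is an isomorphic extension. In particular, if $Y$ is zero-dimensional (or merely has SBP), then $X$ has SBP.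

*Proof.* **Step 1: ergodic measures of $X$ and $Y$ correspond.** Let $\mu\in E(X)$ have preimage $\nu_\mu$. If $\nu_\mu=t\nu_1+(1-t)\nu_2$ with $\nu_i\in M_S(Y)$ and $0<t<1$, then $\mu=t\pi_*\nu_1+(1-t)\pi_*\nu_2$. Since $\mu$ is extreme, $\pi_*\nu_1=\pi_*\nu_2=\mu$, and uniqueness of the preimage gives $\nu_1=\nu_2=\nu_\mu$. So $\nu_\mu$ is extreme, that is, ergodic. Conversely, images of ergodic measures are ergodic, because $\pi^{-1}$ of a $T$-invariant set is $S$-invariant. Hence $p=\pi_*:E(Y)\to E(X)$ is a continuous bijection, and by Lusin–Souslin $p^{-1}$ is Borel.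

**Step 2: every $\mu\in M_T(X)$ has exactly one preimage.** Let $P$ be the ergodic decomposition of $\mu$. The measure $\int p^{-1}(\lambda)\,dP(\lambda)$ is in $M_S(Y)$, and it is mapped to $\int\lambda\,dP(\lambda)=\mu$. Now let $\nu\in M_S(Y)$ be any preimage of $\mu$, with ergodic decomposition $Q$. For $f\in C(X)$,
$$\int f\,d\mu=\int f\circ\pi\,d\nu=\int\int f\circ\pi\,d\theta\,dQ(\theta)=\int\int f\,d\lambda\,d(p_*Q)(\lambda),$$
so $p_*Q$ is an ergodic decomposition of $\mu$. By uniqueness $p_*Q=P$, so $Q=(p^{-1})_*P$, and $\nu$ is determined by $\mu$.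

**Step 3: a Borel map that reads the ergodic measure off the point.** We need a Borel map $e:X\to E(X)$ with $\lambda(\{e=\lambda\})=1$ for all $\lambda\in E(X)$. Its existence is given by Varadarajan's ergodic decomposition theorem; for one homeomorphism it can be written down as follows. Let $D\subset C(X)$ be countable and dense, and let $L$ be the Borel set of $x$ for which $\frac1n\sum_{k<n}f(T^kx)$ converges for all $f\in D$. By uniform approximation the averages then converge for all $f\in C(X)$, and the limit is a positive, normalized, $T$-invariant functional of $f$, hence integration against some $e_0(x)\in M_T(X)$. The functions $x\mapsto\int f\,de_0(x)$ are Borel on $L$, so $e_0:L\to M_T(X)$ is Borel. Put $e=e_0$ on the Borel set $e_0^{-1}(E(X))$ and let $e$ be a fixed ergodic measure elsewhere. If $\lambda$ is ergodic, Birkhoff's theorem applied to each $f\in D$ gives $e_0(x)=\lambda$ for $\lambda$-almost every $x$.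

**Step 4: choose the approximation according to the ergodic measure.** In Section 2 the obstacle was that $g$ depends on the measure and a function on $X$ cannot see the measure. A *Borel* function on $X$ can see the ergodic component, through $e$, and here a Borel function is all we need. Fix $\nu\in M_S(Y)$ with ergodic decomposition $Q$, $f\in C(Y)$, $\varepsilon>0$, and a dense sequence $(g_k)$ in $C(X)$. For $\theta\in E(Y)$ let $k(\theta)$ be the least $k$ with $\int|f-g_k\circ\pi|^2d\theta<\varepsilon$. It exists: $\theta$ is the unique preimage of the ergodic measure $\pi_*\theta$, so $\pi$ is an isomorphism at $\theta$, and (1) holds for some $g\in C(X)$, hence for any $g_k$ close enough to $g$ in sup norm. For each $k$ the set of $\theta$ satisfying the inequality is open, so $k(\cdot)$ is Borel. Put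
$$\Gamma(x)=g_{k(p^{-1}(e(x)))}(x).$$
It is Borel, as it equals $g_k$ on the Borel set $\{x:k(p^{-1}(e(x)))=k\}$. Let $\theta\in E(Y)$ and $\lambda=p(\theta)$. Since $\pi_*\theta=\lambda$, we have $e(\pi(y))=\lambda$ for $\theta$-almost every $y$, so $\Gamma\circ\pi=g_{k(\theta)}\circ\pi$ $\theta$-almost everywhere. Therefore
$$\int|f-\Gamma\circ\pi|^2d\nu=\int\int|f-g_{k(\theta)}\circ\pi|^2\,d\theta\,dQ(\theta)\le\varepsilon .$$
Hence $f$ lies in the closure in $L^2(\nu)$ of $\{h\circ\pi:h\in L^2(\pi_*\nu)\}$. This subspace is an isometric image of the complete space $L^2(\pi_*\nu)$, so it is closed. Thus every $f\in C(Y)$ equals $f'\circ\pi$ $\nu$-almost everywhere for some Borel $f'$ on $X$.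

**Step 5: $\pi$ is an isomorphism at every $\nu\in M_S(Y)$.** Let $(f_i)$ be a sequence in $C(Y)$ separating points, and let $f_i'$ be Borel on $X$ with $f_i=f_i'\circ\pi$ $\nu$-almost everywhere. The set
$$Y'=\{y\in Y:\ f_i(y)=f_i'(\pi(y))\ \text{for all }i\}$$
is Borel with $\nu(Y')=1$. If $y,y'\in Y'$ and $\pi(y)=\pi(y')$, then $f_i(y)=f_i(y')$ for all $i$, so $y=y'$. Thus $\pi|_{Y'}$ is injective. By Lusin–Souslin $X'=\pi(Y')$ is Borel and the inverse $X'\to Y'$ is Borel. Also $\pi_*\nu(X')\ge\nu(Y')=1$. So $\pi$ is an isomorphism between $\nu$ and $\pi_*\nu$.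

Steps 2 and 5 say that $\pi$ is an isomorphic extension. The last statement is Theorem B for $G=\mathbb Z$, by $3\Rightarrow1$ and $4\Rightarrow1$. $\square$

## 8. The role of uniqueness of preimages

**Uniqueness of preimages cannot be dropped.** Let $X=[0,1]$ and $Y=\{0,1\}^{\mathbb N}$, both with the identity map, and let $\pi$ be the binary expansion map of Section 2. Every set is invariant, so the ergodic measures on $Y$ are the Dirac measures, and each is mapped isomorphically to a Dirac measure. Moreover, every $\mu\in P(X)$ has *some* preimage with which it is isomorphic: let $\sigma:X\to Y$ be the Borel section that sends $x<1$ to its expansion not ending in $111\dots$ and $1$ to $111\dots$. Then $\sigma_*\mu$ is a preimage of $\mu$, and $Y'=\sigma(X)$ (Borel, since its complement is countable) and $X'=X$ witness the isomorphism, with inverse $\sigma$. But $X$ fails SBP, as we saw in Section 1. What fails is uniqueness: $\delta_{1/2}$ has two Dirac preimages, and at their mixture $\pi$ is not an isomorphism. This is the mixture that Lemma 1 would have found.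

**Uniqueness as isomorphism at all invariant measures.** Let $\pi:Y\to X$ be an extension of $G$-systems such that every $\mu\in M_G(X)$ lifts to $M_G(Y)$ and has some invariant lift with which $\pi$ is an isomorphism. Then uniqueness of all lifts is equivalent to $\pi$ being an isomorphism at every $\nu\in M_G(Y)$, non-ergodic ones included. If lifts are unique, each $\nu$ is the only lift of $\pi_*\nu$, hence the isomorphic one. Conversely, suppose $\pi$ is an isomorphism at every $\nu\in M_G(Y)$, and let $\nu_1,\nu_2\in M_G(Y)$ lift $\mu$. Then $\frac12(\nu_1+\nu_2)$ also lifts $\mu$, and $\pi$ is an isomorphism there. So, as in Section 2, every $f\in C(Y)$ equals some bounded Borel $f'\circ\pi$ almost everywhere for $\frac12(\nu_1+\nu_2)$, hence for both $\nu_i$. Therefore $\int f\,d\nu_1=\int f'\,d\mu=\int f\,d\nu_2$ for all $f\in C(Y)$, and $\nu_1=\nu_2$.
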